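\title{An uncountable nowhere dense set definable in an NIP expansion of $(\mathbb{R},<,+)$}

\begin{abstract}
We construct a compact, uncountable, nowhere dense set $E\subseteq\mathbb{R}$ such that the structure $(\mathbb{R},<,+,E)$ is NIP. This gives a positive answer to two questions posed by Walsberg: an NIP expansion of $(\mathbb{R},<,+)$ can define a nowhere dense set of infinite Cantor rank, and it can define an uncountable nowhere dense set. In the other direction, every nonempty nowhere dense set definable in an NIP expansion of $(\mathbb{R},<,+)$ has an isolated point. We show that this is the only topological obstruction for compact sets: a nonempty compact metrizable zero-dimensional space is homeomorphic to a nowhere dense set definable in some NIP expansion of $(\mathbb{R},<,+)$ if and only if each of its finite Cantor--Bendixson derivatives has a dense set of isolated points. The proof reduces the problem to the structure induced on $E$, codes that structure by a tree, and eliminates quantifiers in the tree.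
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{expansion of $(\mathbb{R},<,+)$} is a first-order structure with underlying set $\mathbb{R}$ in a language containing $<$ and $+$, interpreted in the usual way. Throughout, \emph{definable} means definable with parameters. A formula $\varphi(x;y)$, where $x$ and $y$ are tuples of variables, has the \emph{independence property} in a structure $\mathcal{M}$ if for every $N$ there are tuples $b_1,\dots,b_N$ and $a_S$ ($S\subseteq\{1,\dots,N\}$) in $\mathcal{M}$ such that $\varphi(a_S;b_i)$ holds exactly when $i\in S$. The structure $\mathcal{M}$ is \emph{NIP} if no formula has the independence property. For fixed $\varphi$ and $N$ the existence of such tuples is a first-order sentence, so NIP is a property of the complete theory of $\mathcal{M}$. Equivalently, in a highly saturated elementary extension, for every indiscernible sequence $(I,<)$ and every definable set $X$, the set $X\cap I$ is a finite union of $<$-convex subsets of $I$.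

NIP says that no definable family can pick out all subsets of arbitrarily large finite sets. The definition does not mention topology. In an expansion of $(\mathbb{R},<,+)$, however, one can compare lengths of intervals, and it is natural to ask how complicated a nowhere dense definable subset of the line can be. One measure is the Cantor rank. For $X\subseteq\mathbb{R}$ (or any topological space $X$) the \emph{Cantor--Bendixson derivatives} are defined as follows: $X^{(0)}=X$; $X^{(\alpha+1)}$ is $X^{(\alpha)}$ with its isolated points removed, isolated points being taken in the subspace topology of $X^{(\alpha)}$; and $X^{(\alpha)}=\bigcap_{\beta<\alpha}X^{(\beta)}$ for limit $\alpha$. The set $X$ has \emph{finite Cantor rank} if $X^{(n)}=\emptyset$ for some $n<\omega$, and \emph{infinite Cantor rank} otherwise. The sequence $X^{(\alpha)}$ is eventually constant, and its final value is the \emph{perfect kernel} of $X$. A set with nonempty perfect kernel has infinite Cantor rank.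

In an o-minimal structure, where every definable subset of the line is a finite union of points and intervals, a nowhere dense definable set is finite, so $X^{(1)}=\emptyset$. The next examples are the following. An o-minimal expansion $\mathcal{S}$ of $(\mathbb{R},<,+,\times)$ has \emph{rational exponents} if $t\mapsto t^r$ is definable in $\mathcal{S}$ only when $r\in\mathbb{Q}$. For $\lambda>1$ let $(\mathcal{S},\lambda^{\mathbb{Z}})$ be the expansion of $\mathcal{S}$ by a unary predicate for $\lambda^{\mathbb{Z}}=\{\lambda^k:k\in\mathbb{Z}\}$. A structure is \emph{d-minimal} if every unary definable set in every model of its theory is a union of an open set and finitely many discrete sets. It is known that if $\mathcal{S}$ has rational exponents, then $(\mathcal{S},\lambda^{\mathbb{Z}})$ is NIP and d-minimal; in particular, every nowhere dense subset of $\mathbb{R}$ definable in it has finite Cantor rank. Arbitrarily large finite ranks do occur there. Let $A=\{0\}\cup\{\lambda^{-n}:n\ge0\}$, let $kA$ be the set of sums of $k$ elements of $A$, and let $0A=\{0\}$. The set $kA$ is countable and compact, hence nowhere dense, and $(kA)^{(1)}=(k-1)A$ for $k\ge1$: each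 $p\in(k-1)A$ is the limit of the points $p+\lambda^{-n}$, and an injective convergent sequence in $kA$ has a subsequence along which each summand is constant or tends to $0$, at least one being nonconstant. So $(kA)^{(k)}=\{0\}$. Walsberg~\cite{Walsberg} poses as open whether one can go beyond finite rank:
\begin{itemize}
\item[(Q1)] Is there an NIP expansion of $(\mathbb{R},<,+)$ which defines a nowhere dense subset of $\mathbb{R}$ with infinite Cantor rank?
\item[(Q2)] Is there an NIP expansion of $(\mathbb{R},<,+)$ which defines an uncountable nowhere dense subset of $\mathbb{R}$?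
\end{itemize}
Both questions have the answer yes.

\begin{theorem}\label{thm:main}
There is an uncountable compact nowhere dense set $E\subseteq\mathbb{R}$ such that $(\mathbb{R},<,+,E)$ is NIP.
\end{theorem}

By the Cantor--Bendixson theorem such an $E$ contains a nonempty perfect set $P$. No point of $P$ is isolated in a set containing $P$, so $P\subseteq E^{(\alpha)}$ for all $\alpha$ by induction, and $E$ has infinite Cantor rank. Thus Theorem~\ref{thm:main} answers (Q1) as well as (Q2). The set $E$ cannot itself be perfect:

\begin{theorem}\label{thm:isolated}
If an NIP expansion of $(\mathbb{R},<,+)$ defines a nonempty nowhere dense set $X\subseteq\mathbb{R}$, then $X$ has an isolated point. Consequently, for every $n<\omega$ the isolated points of $X^{(n)}$ are dense in $X^{(n)}$.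
\end{theorem}

Theorem~\ref{thm:isolated} might lead one to guess that the answer to (Q2) is no. The closure of a definable uncountable nowhere dense set is again such a set; its perfect kernel is nonempty, nowhere dense and without isolated points; and each single derivative is a definable operation. But the kernel may be reached only after infinitely many derivatives, and a formula can take only finitely many. The set $E$ exploits this: it surrounds a Cantor set by points of every finite rank, so arranged that no single formula can follow a point through the Cantor set. For compact sets the conclusion of Theorem~\ref{thm:isolated} is the only topological restriction.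

\begin{theorem}\label{thm:spaces}
For a nonempty compact metrizable zero-dimensional space $X$ the following are equivalent:
\begin{itemize}
\item[(i)] $X$ is homeomorphic to a nowhere dense subset of $\mathbb{R}$ definable in some NIP expansion of $(\mathbb{R},<,+)$;
\item[(ii)] for every $n<\omega$ the isolated points of $X^{(n)}$ are dense in $X^{(n)}$.
\end{itemize}
In particular, every nonempty countable compact metrizable space occurs in \textup{(i)}, so \textup{(Q1)} also has countable witnesses.
\end{theorem}

We prove Theorem~\ref{thm:isolated} first (Section~\ref{sec:isolated}), because its proof shows what the construction has to avoid. The construction has four steps. For compact $E$, NIP for $(\mathbb{R},<,+,E)$ follows from NIP for the linear inequalities among points of $E$ (Section~\ref{sec:transfer}). We build $E$ as the set of branches of a tree (Section~\ref{sec:trees}), placed in the line with gaps that shrink so fast that these inequalities reduce to the lexicographic order and the branching level (Section~\ref{sec:embedding}). The resulting tree structure has quantifier elimination in a suitable language (Section~\ref{sec:qe}), and quantifier-free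 formulas are NIP by a direct count (Section~\ref{sec:count}). Section~\ref{sec:spaces} shows that the trees are flexible enough for Theorem~\ref{thm:spaces}.

\section{NIP as a polynomial bound}\label{sec:nip}

We shall prove NIP by counting. Let $R\subseteq X\times Y$ be a relation and $R(x)=\{y:R(x,y)\}$. The \emph{traces} of $R$ on a finite set $Y_0\subseteq Y$ are the sets $R(x)\cap Y_0$, $x\in X$, and $R$ \emph{shatters} $Y_0$ if every subset of $Y_0$ is a trace. We call $R$ \emph{NIP} if there are constants $C,d$ such that $R$ has at most $C|Y_0|^d$ traces on every finite nonempty $Y_0\subseteq Y$. We use the following standard facts.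
\begin{itemize}
\item[(N1)] $R$ is NIP if and only if the sets shattered by $R$ have bounded size (finite VC-dimension). One direction holds because $2^N>CN^d$ for large $N$. The other is the Sauer--Shelah lemma: if no set of size $d+1$ is shattered, there are at most $\sum_{i\le d}\binom{N}{i}$ traces on a set of size $N$. Hence a structure is NIP if and only if every formula $\varphi(x;y)$ defines an NIP relation in it.
\item[(N2)] $R$ is NIP if and only if the converse relation on $Y\times X$ is NIP. Indeed, if $R$ shatters a set $\{y_S:S\subseteq\{1,\dots,d\}\}$ of size $2^d$, choose $x_i$ with trace $\{y_S:i\in S\}$; then the converse relation shatters $\{x_1,\dots,x_d\}$.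
\item[(N3)] Finite structures are NIP. If the underlying set and the basic relations of a structure are definable with parameters in an NIP structure, then it is NIP, since each of its formulas translates into a formula of the larger structure with some variables fixed.
\item[(N4)] (Shelah; see \cite[Proposition~2.11]{Simon}.) A theory is NIP if and only if all formulas $\varphi(x;y)$ with $x$ a single variable are NIP.
\end{itemize}

\section{Sets without isolated points have the independence property}\label{sec:isolated}

A \emph{gap} of a compact set $X\subseteq\mathbb{R}$ is a bounded component of $\mathbb{R}\setminus X$; the interval $(a,b)$ is a gap exactly when $a,b\in X$, $a<b$, and no point of $X$ lies between $a$ and $b$. Consider the formula $\varphi(x;\delta,\delta')$, expressible with $<$, $+$ and $X$: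
\begin{quote}
$x\in X$, and there is a gap $(a,b)$ with $x\le a$ and $\delta'\le b-a<\delta$ such that $[x,a]$ contains no gap of length $\ge\delta$.
\end{quote}
For the middle-thirds Cantor set, the gaps of length $\ge3^{-i}$ cut $[0,1]$ into the $2^i$ intervals of stage $i$, and $\varphi(x;3^{-i},3^{-i-1})$ says that $x$ lies to the left of the middle gap of its stage-$i$ interval, that is, that the $(i+1)$-st ternary digit of $x$ is $0$. The digits are independent, so $\varphi$ has the independence property. The same formula works in general.

\begin{proof}[Proof of Theorem~\ref{thm:isolated}]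
Suppose a structure defines a nonempty nowhere dense $X$ without isolated points. We show that it is not NIP. The closure of $X$ is definable and nowhere dense, and an isolated point of the closure would be an isolated point of $X$; so we may assume that $X$ is closed. The complement of $X$ is dense, so there are $p<q$ outside $X$ with $X\cap(p,q)\ne\emptyset$. The set $X\cap[p,q]=X\cap(p,q)$ is compact and relatively open in $X$, so it has no isolated point, and we may assume that $X$ is compact.

For $\delta>0$ only finitely many gaps have length $\ge\delta$. Removing them from $[\min X,\max X]$ leaves finitely many closed intervals with endpoints in $X$, the \emph{$\delta$-intervals}. A degenerate $\delta$-interval would be an isolated point of $X$, so each $\delta$-interval is nondegenerate. As $X$ is nowhere dense, each $\delta$-interval contains a gap, necessarily of length $<\delta$. Conversely, every gap of length $<\delta$ lies inside one $\delta$-interval.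

Fix $N$. Since there are finitely many $\delta$-intervals for each $\delta$, we can choose $\delta_0>\delta_1>\dots>\delta_N>0$ successively so that for $i<N$ every $\delta_i$-interval contains a gap of length in $[\delta_{i+1},\delta_i)$. Given $\eta\in\{0,1\}^N$, let $J_0$ be any $\delta_0$-interval, let $J_{i+1}$ be the leftmost $\delta_{i+1}$-interval inside $J_i$ if $\eta_i=1$ and the rightmost if $\eta_i=0$, and let $x\in J_N\cap X$. We claim that $\varphi(x;\delta_i,\delta_{i+1})$ holds if and only if $\eta_i=1$.

Let $\eta_i=1$. Take a gap $(a,b)\subseteq J_i$ of length in $[\delta_{i+1},\delta_i)$. It lies to the right of the leftmost $\delta_{i+1}$-interval $J_{i+1}$, so $x\le a$, and $[x,a]\subseteq J_i$ contains no gap of length $\ge\delta_i$. Let $\eta_i=0$, and let $(a,b)$ be a gap with $x\le a$ and length in $[\delta_{i+1},\delta_i)$. It lies in some $\delta_i$-interval. If this were $J_i$, then $(a,b)\subseteq[x,\max J_i]\subseteq J_{i+1}$, because $J_{i+1}$ is rightmost; but $J_{i+1}$ contains no gap of length $\ge\delta_{i+1}$. So $(a,b)$ lies in a $\delta_i$-interval to the right of $J_i$, and $[x,a]$ contains the gap of length $\ge\delta_i$ that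 begins at $\max J_i$. Hence $\varphi(x;\delta_i,\delta_{i+1})$ fails. Thus $\varphi$ shatters the $N$ pairs $(\delta_i,\delta_{i+1})$, for every $N$.

For the last claim, let $X$ be nowhere dense and definable in an NIP expansion. For each $n<\omega$ and each open interval $I$, the set $X^{(n)}\cap I$ is definable and nowhere dense. If it is nonempty, it has an isolated point, which is isolated in $X^{(n)}$ because $I$ is open.
\end{proof}

The absence of isolated points was used once, to ensure that the leftmost and the rightmost piece can be subdivided again at the next scale. The construction below makes the leftmost and rightmost pieces single points, the pieces next to them sets of rank one, and so on.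

\section{From a compact set to the line}\label{sec:transfer}

Let $E\subseteq\mathbb{R}$ be nonempty and compact. Let $E_{\mathrm{ind}}$ be the structure with underlying set $E$ and relations
\[
R_q=\{x\in E^p: q\cdot x\le0\},\qquad q\in\mathbb{Z}^p,\quad \textstyle\sum_i q_i=0,
\]
where $q\cdot x=\sum_i q_ix_i$.

\begin{theorem}\label{thm:transfer}
If $E$ is nonempty and compact and $E_{\mathrm{ind}}$ is NIP, then $(\mathbb{R},<,+,E)$ is NIP.
\end{theorem}

There are two differences between $(\mathbb{R},<,+,E)$ and $E_{\mathrm{ind}}$: quantifiers range over $\mathbb{R}$, and so do free variables. Compactness removes both. For instance, if $y\in\mathbb{R}$ and some pair in $E^2$ satisfies $e_1-e_2\le y$, then among such pairs there is one, $(u_1,u_2)$, with the largest difference, and on $E^2$ the condition $e_1-e_2\le y$ is equivalent to $e_1-e_2-u_1+u_2\le0$, a relation $R_q$ with parameters from $E$.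

A \emph{bounded formula} is a formula $Q_1e_1\in E\cdots Q_ne_n\in E\;\psi(z,e)$, where each $Q_i$ is $\exists$ or $\forall$ and $\psi$ is a Boolean combination of \emph{atoms}: nonstrict linear inequalities with rational coefficients and real constants.

\begin{lemma}\label{lem:bounded}
Every formula with parameters of $(\mathbb{R},<,+,E)$ is equivalent in this structure to a bounded formula.
\end{lemma}

\begin{proof}
The atomic formulas $t<t'$ and $t=t'$ are Boolean combinations of atoms, and $t\in E$ is $\exists e\in E\;t=e$. Up to equivalence, bounded formulas are closed under quantification over $E$, under negation, and under conjunction: after renaming variables, $(Qe\in E\;\alpha)\wedge\beta$ is equivalent to $Qe\in E\,(\alpha\wedge\beta)$, where $Q=\forall$ needs $E\ne\emptyset$. It remains to treat $\exists z\,\varphi(z,y)$ with $\varphi$ bounded and $z$ a single variable ranging over $\mathbb{R}$.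

Write the atoms of $\varphi$ that involve $z$ as $z\le t_i(e,y)$ or $z\ge t_i(e,y)$, $1\le i\le l$, with $t_i(e,y)=q_i\cdot e+r_i\cdot y+\alpha_i$. If $l=0$, then $\exists z\,\varphi$ is equivalent to $\varphi$. Let $l\ge1$ and fix $y$. The set $Z=\bigcup_i\{t_i(e,y):e\in E^n\}$ is compact and nonempty. As $z$ moves in a component of $\mathbb{R}\setminus Z$, no difference $z-t_i(e,y)$ with $e\in E^n$ changes sign, so the truth value of $\varphi(z,y)$ is constant. The components are $(-\infty,\min Z)$, $(\max Z,\infty)$ and intervals with both endpoints in $Z$. So if $\varphi(\cdot,y)$ holds somewhere, it holds at a point of $Z$, at the midpoint of two points of $Z$, at $\max Z+1$, or at $\min Z-1$. Hence $\exists z\,\varphi(z,y)$ is equivalent to the disjunction, over $i,j\le l$ and both signs, of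
\[
\exists e'\in E^n\,\varphi(t_i(e',y),y),\quad \exists e',e''\in E^n\,\varphi\bigl(\tfrac12(t_i(e',y)+t_j(e'',y)),y\bigr),\quad \exists e'\in E^n\,\varphi(t_i(e',y)\pm1,y),
\]
and these formulas are bounded.
\end{proof}

In a formula $\varphi(x;y)$ both tuples range over $\mathbb{R}$, and the maximum trick replaces only one of them at a time. We first treat the case where one tuple already ranges over $E$.

\begin{lemma}\label{lem:half}
Assume $E_{\mathrm{ind}}$ is NIP. If $\chi(y;w)$ is bounded, then the relation that $\chi$ defines on $\mathbb{R}^{|y|}\times E^{|w|}$ is NIP.
\end{lemma}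

\begin{proof}
Let $\chi=Qe\,\psi$ with $|e|=n$, and write the atoms of $\psi$ as $q_i\cdot e+\tilde q_i\cdot w\le r_i\cdot y+\alpha_i$, $i\le l$. Fix $y$, and let $\sigma$ be the set of $i$ such that some $(e,w)\in E^{n+|w|}$ satisfies atom $i$. For $i\in\sigma$ the set of such $(e,w)$ is compact; choose $(e^i,w^i)$ in it maximizing $q_i\cdot e+\tilde q_i\cdot w$. Then on $E^{n+|w|}$ atom $i$ is false for $i\notin\sigma$, and for $i\in\sigma$ it is equivalent to
\[
q_i\cdot e+\tilde q_i\cdot w-q_i\cdot e^i-\tilde q_i\cdot w^i\le0 .
\]
After clearing denominators, this inequality in the variables $e,w,e^i,w^i$ has integer coefficients with sum $0$, so it is a basic relation of $E_{\mathrm{ind}}$. Making these replacements in $\chi$ gives a formula $\Phi_\sigma(w;u)$ of $E_{\mathrm{ind}}$, depending only on $\chi$ and $\sigma$, with $\{w\in E^{|w|}:\chi(y;w)\}=\{w:\Phi_\sigma(w;u)\}$ for $u=(e^i,w^i)_{i\in\sigma}$. So on a finite subset of $E^{|w|}$ every trace of $\chi$ is a trace of one of the at most $2^l$ NIP relations given by the $\Phi_\sigma$.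
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:transfer}]
By Lemma~\ref{lem:bounded} and (N1) it suffices to show that a bounded formula $\varphi(x;y)=Qe\,\psi$ is NIP. Write its atoms as $q_i\cdot e+r_i\cdot y+\alpha_i\le s_i\cdot x$, $i\le l$. Let $B\subseteq\mathbb{R}^{|y|}$ be finite with $|B|=N\ge1$, and let $c\in\mathbb{R}^{|x|}$. We apply the maximum trick on the compact set $E^n\times B$. Let $\sigma$ be the set of $i$ such that some $(e,b)\in E^n\times B$ satisfies $q_i\cdot e+r_i\cdot b+\alpha_i\le s_i\cdot c$, and for $i\in\sigma$ let $(e^i,b^i)$ maximize $q_i\cdot e+r_i\cdot b$ among these. For $(e,b)\in E^n\times B$, atom $i$ holds at $(e,c,b)$ if and only if $i\in\sigma$ and $q_i\cdot e+r_i\cdot b\le q_i\cdot e^i+r_i\cdot b^i$. Hence for all $b\in B$,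
\[
\varphi(c;b)\iff\chi_\sigma\bigl(b,(b^i)_{i\in\sigma};(e^i)_{i\in\sigma}\bigr),
\]
where $\chi_\sigma$ is bounded and depends only on $\varphi$ and $\sigma$. By Lemma~\ref{lem:half} and (N2) there are $C,D$ depending only on $\varphi$ such that, for fixed $\sigma$ and $(b^i)\in B^\sigma$, there are at most $CN^D$ sets $\{b\in B:\chi_\sigma(b,(b^i);w)\}$ with $w$ from $E$: these are traces on the $N$-element set $B\times\{(b^i)\}$. So $\varphi$ has at most $2^lN^l\cdot CN^D$ traces on $B$.
\end{proof}

\section{Admissible trees}\label{sec:trees}

Put $K=\omega\cup\{\infty\}$.

\begin{definition}\label{def:tree}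
An \emph{admissible tree} is a set $\mathcal{T}=\bigcup_{k<\omega}\mathcal{T}_k$ of finite sequences, $\mathcal{T}_k$ being the nodes of \emph{level} (length) $k$, with $\mathcal{T}_0=\{\emptyset\}$, such that each node $s$ has children $s^\frown0,\dots,s^\frown W(s)$ for some \emph{width} $W(s)<\omega$, and each node $s$ of level $\ge1$ has a \emph{type} $t(s)\in K$, subject to the following rules. For a position $c\le W(s)$ let $e(c)=\min(c,W(s)-c)$ be its distance to the nearer end. For $s$ of level $k\ge1$:
\begin{itemize}
\item[(R1)] if $t(s)=m<\infty$, then $W(s)=2m$, and $s^\frown c$ has type $e(c)$;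
\item[(R2)] if $t(s)=\infty$, then $W(s)\ge2k$, and $s^\frown c$ has type $e(c)$ if $e(c)<k$ and type $\infty$ otherwise.
\end{itemize}
The number and the types of the children of the root are arbitrary.
\end{definition}

Read from left to right, the children of a node of type $m$ have types $0,1,\dots,m-1,m,m-1,\dots,0$, and those of a node of type $\infty$ and level $k$ have types $0,\dots,k-1,\infty,\dots,\infty,k-1,\dots,0$, with at least one $\infty$.

Let $[\mathcal{T}]$ be the set of infinite branches $x=(x_0,x_1,\dots)$, let $x|k\in\mathcal{T}_k$ be the initial segment of length $k$, and let $[s]$ be the set of branches through $s$. With the sets $[s]$ as a basis, $[\mathcal{T}]$ is a compact zero-dimensional space, since each level is finite. It is ordered lexicographically, and each $[s]$ is a convex set with a least and a largest element (continue by digits $0$, or by the largest digits). Put $v(x,y)=\min\{k:x_k\ne y_k\}$ for $x\ne y$ and $v(x,x)=\infty$, and let $\tau_k(x)=t(x|k)$ for $k\ge1$ and $W_k(x)=W(x|k)$. By (R1), types are nonincreasing along a branch from level $1$ on. A node $s$ of finite type $m$ has exactly one child of type $m$, at position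 $m$; so exactly one branch through $s$ keeps the type $m$ forever, the \emph{central} branch of $s$.

\begin{example}\label{ex:trees}
The tree $\mathcal{T}^{\mathrm{u}}$ (Figure~\ref{fig:tree}): the root has two children of type $\infty$, and $W(s)=2k+1$ for each node $s$ of type $\infty$ and level $k\ge1$. Such an $s$ has exactly two children of type $\infty$, at positions $k$ and $k+1$, since $e(k)=e(k+1)=k$ and $e(c)<k$ otherwise. So $\mathcal{T}^{\mathrm{u}}$ has $2^{\aleph_0}$ branches.

The tree $\mathcal{T}^{\mathrm{c}}$: the root has one child, of type $\infty$, and $W(s)=2k$ for $s$ of type $\infty$ and level $k\ge1$. Exactly one branch has type $\infty$ at all levels, and every other branch is the central branch of a node of finite type. So $[\mathcal{T}^{\mathrm{c}}]$ is countable.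
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1,yscale=0.95]
\node (r) at (0.5,0) {$\emptyset$};
\node (a1) at (-2,-1) {$\infty$};
\node (a2) at (3.5,-1) {$\infty$};
\draw (r)--(a1); \draw (r)--(a2);
\foreach \n/\x/\t in {b1/-5.5/0,b2/-2.5/\infty,b3/0.7/\infty,b4/2/0}
 {\node (\n) at (\x,-2) {$\t$}; \draw (a1)--(\n);}
\foreach \n/\x/\t in {c1/-4.5/0,c2/-3.7/1,c3/-2.9/\infty,c4/-2.1/\infty,c5/-1.3/1,c6/-0.5/0}
 {\node (\n) at (\x,-3) {$\t$}; \draw (b2)--(\n);}
\foreach \n/\x/\t in {d1/-4.2/0,d2/-3.7/1,d3/-3.2/0}
 {\node (\n) at (\x,-4) {$\t$}; \draw (c2)--(\n);}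
\node (e1) at (-5.5,-3) {$0$}; \draw (b1)--(e1);
\node (e2) at (2,-3) {$0$}; \draw (b4)--(e2);
\node at (3.5,-1.5) {$\vdots$}; \node at (0.7,-2.5) {$\vdots$};
\foreach \k in {0,1,2,3,4} \node at (5.2,-\k) {level $\k$};
\end{tikzpicture}
\caption{Part of the admissible tree $\mathcal{T}^{\mathrm{u}}$, with each non-root node labeled by its type. A node of type $\infty$ at level $k$ has two children of type $\infty$, shielded on each side by children of types $0,\dots,k-1$. A node of finite type $m$ has children of types $0,\dots,m,\dots,0$.}\label{fig:tree}
\end{figure}

Types record Cantor--Bendixson ranks.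

\begin{lemma}\label{lem:rank}
For $n<\omega$, a branch $x$ lies in $[\mathcal{T}]^{(n)}$ if and only if $\tau_k(x)\ge n$ for all $k\ge1$.
\end{lemma}

\begin{proof}
Induction on $n$; the case $n=0$ is trivial. Assume the statement for $n$, and let $\tau_k(x)\ge n$ for all $k$. If $\tau_k(x)=n$ for some $k$, then the only branch in $[x|k]$ with all types $\ge n$ is the central one, so $x$ is isolated in $[\mathcal{T}]^{(n)}$. Otherwise all types of $x$ exceed $n$. For $k>n$ the child of $x|k$ at position $n$ has type $n$ by (R1) or (R2); its central branch $y$ lies in $[\mathcal{T}]^{(n)}$, and $v(x,y)=k$ because $\tau_{k+1}(x)>n$. So $x$ is not isolated in $[\mathcal{T}]^{(n)}$.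
\end{proof}

The main idea is visible if one tries to repeat the argument of Section~\ref{sec:isolated} in $\mathcal{T}^{\mathrm{u}}$. There one asks, at each scale, whether the point lies in the leftmost piece. The analogous question is whether $x_k=0$. But if $x_k=0$ with $k\ge1$, then $\tau_{k+1}(x)=0$ and all later digits are $0$: the set $\{k\ge1:x_k=0\}$ is a final segment of $\omega$, and final segments cannot shatter two levels. More generally, fix $j$ and ask whether $x_k=j$, for $k>j$. At the first level $k>j$ where this holds, $\tau_{k+1}(x)\le j$ by (R1) or (R2), and a countdown starts. Afterwards the type drops at most $j$ times, and at a level where it does not drop the digit equals the type. So $\{k>j:x_k=j\}$ is the union of $\{k\}$, an interval of levels where the type stays $j$, and at most $j$ drop levels. Unions of at most $j+2$ intervals cannot shatter $2j+5$ levels, as the set of every second level among them needs $j+3$ intervals. By contrast, the relation $x_k=k$ between branches and levels shatters every finite set of levels $\ge1$, because positions $k$ and $k+1$ can be chosen freely. Everything therefore depends on showing that formulas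 can count only a bounded number of positions from an end or from a parameter, and so cannot find the position $k$. The structure in which we show this is the two-sorted structure
\[
\mathcal{E}=([\mathcal{T}],K;\,<,\,<_K,\,v).
\]

\section{Placing the branches on the line}\label{sec:embedding}

Fix an admissible tree $\mathcal{T}$. We choose the gaps of $E$ first, giving them rapidly decreasing lengths, so that the sign of an integer combination of points is decided by the largest gap that contributes to it.

A \emph{gap of level $k$} of $\mathcal{T}$ is a pair $d=(s,c)$ with $s\in\mathcal{T}_k$ and $0\le c<W(s)$. Put $u_d=\max[s^\frown c]$ and $u_d^+=\min[s^\frown(c+1)]$. These are consecutive elements of $[\mathcal{T}]$ with $v(u_d,u_d^+)=k$, and they determine $d$. The gap $d$ is \emph{left of $x$} if $u_d^+\le x$, and it is \emph{between} $x<y$ if it is left of $y$ but not of $x$, that is, if $x\le u_d<u_d^+\le y$. Enumerate the gaps as $d_0,d_1,\dots$ by increasing level and, within each level (a finite set), from left to right. Put $\gamma_n=2^{-n^2}$ and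
\[
\iota(x)=\sum\{\gamma_n: d_n\text{ is left of }x\},\qquad E_{\mathcal{T}}=\iota([\mathcal{T}]).
\]
For $x<y$, the difference $\iota(y)-\iota(x)$ is the sum of the $\gamma_n$ with $d_n$ between $x$ and $y$. Since $\gamma_{m+1}/\gamma_m=2^{-2m-1}<\frac12$ for $m\ge1$,
\begin{equation}\label{eq:tail}
\sum_{m>n}\gamma_m<2\gamma_{n+1}=4^{-n}\gamma_n .
\end{equation}

\begin{lemma}\label{lem:gaps}
\begin{itemize}
\item[(a)] Let $x<y$ and $k=v(x,y)$. No gap of level $<k$ is between $x$ and $y$, and the gaps of level $k$ between them are the $(x|k,c)$ with $x_k\le c<y_k$. So the least index $n(x,y)$ of a gap between $x$ and $y$ exists and is the index of $(x|k,x_k)$.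
\item[(b)] Let $x<y\le z<w$. Then $n(x,y)<n(z,w)$ if and only if $v(x,y)\le v(z,w)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $d$ is between $x$ and $y$, then $u_d,u_d^+\in[x|k]$ by convexity, so $d$ has level $v(u_d,u_d^+)\ge k$. If the level is $k$, then $d=(x|k,c)$, and $x\le u_d$, $u_d^+\le y$ mean $x_k\le c$, $c+1\le y_k$.

(b) If $v(x,y)\ne v(z,w)$, the gap of smaller level has the smaller index. If both equal $k$, then $x|k\le z|k$ lexicographically, and in case of equality $x|k=y|k=z|k$ and $x_k<y_k\le z_k$. So $(x|k,x_k)$ is to the left of $(z|k,z_k)$ and has the smaller index.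
\end{proof}

\begin{lemma}\label{lem:topology}
The map $\iota$ is strictly increasing and a homeomorphism onto $E_{\mathcal{T}}$, and $E_{\mathcal{T}}$ is compact and nowhere dense. The gaps of $E_{\mathcal{T}}$ are the intervals $(\iota(u_{d_n}),\iota(u_{d_n}^+))$, of length $\gamma_n$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:gaps}(a), $\iota$ is strictly increasing, and if $x|k=y|k$, then $|\iota(x)-\iota(y)|$ is at most the sum of the $\gamma_n$ over gaps of level $\ge k$, which tends to $0$ as $k\to\infty$. So $\iota$ is a continuous injection of a compact space, hence a homeomorphism onto the compact set $E_{\mathcal{T}}$. This set is totally disconnected, so it is closed and contains no interval. If $x<y$ are consecutive in $[\mathcal{T}]$, a gap $d$ between them exists and satisfies $(u_d,u_d^+)=(x,y)$, so it is unique; this gives the last claim.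
\end{proof}

\begin{example}\label{ex:distances}
For $x<y\le z<w$ we have $\iota(y)-\iota(x)>\iota(w)-\iota(z)$ if and only if $v(x,y)\le v(z,w)$. Indeed, no gap is both between $x,y$ and between $z,w$, so $n(x,y)\ne n(z,w)$. If $n=n(x,y)$ is the smaller index, then $\iota(y)-\iota(x)\ge\gamma_n>\sum_{m>n}\gamma_m\ge\iota(w)-\iota(z)$ by~\eqref{eq:tail}; otherwise the reverse inequality holds. Now apply Lemma~\ref{lem:gaps}(b).
\end{example}

For general coefficients there are two additional points. A gap may be counted with a multiplicity up to $C=\sum|q_i|$, so domination holds only from some index on, and the finitely many earlier gaps are handled with parameters. And the intervals may overlap, so we sort the points first.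

\begin{proposition}\label{prop:definable}
Suppose $\mathcal{T}$ has infinitely many gaps. Identify $E_{\mathcal{T}}$ with $[\mathcal{T}]$ by $\iota$. Then every relation $R_q$ is definable with parameters in $\mathcal{E}$.
\end{proposition}

\begin{proof}
The case $q=0$ is trivial. Let $q\in\mathbb{Z}^p\setminus\{0\}$ and $C=\sum|q_i|$. By~\eqref{eq:tail}, and since the number of gaps of level $<\kappa$ tends to infinity with $\kappa$, there is a level $\kappa\ge1$ such that the number $n_0$ of gaps of level $<\kappa$ is at least $1$ and $\gamma_n>C\sum_{m>n}\gamma_m$ for all $n\ge n_0-1$. For $x_1,\dots,x_p\in[\mathcal{T}]$ let $\theta_n=\sum\{q_i:d_n\text{ is left of }x_i\}$, an integer with $|\theta_n|\le C$. Then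
\[
\sum_i q_i\iota(x_i)=F+G,\qquad F=\sum_{n<n_0}\theta_n\gamma_n,\qquad G=\sum_{n\ge n_0}\theta_n\gamma_n .
\]

\emph{The term $F$.} If $d=(s,c)$ has level $k<\kappa$, then $d$ is left of $x$ if and only if $x|(k+1)\ge s^\frown(c+1)$ lexicographically. So $F$ depends only on the tuple $(x_i|\kappa)_i$. There are finitely many such tuples, and $x|\kappa=s$ is defined by $\min[s]\le x\le\max[s]$. Each $\gamma_n$ with $n<n_0$ is an integer multiple of $\gamma_{n_0-1}$, hence so is $F$, while $|G|\le C\sum_{m\ge n_0}\gamma_m<\gamma_{n_0-1}$. So the sign of $F+G$ is that of $F$ if $F\ne0$, and that of $G$ if $F=0$. It remains to define the sign of $G$.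

\emph{The term $G$.} If $n\ge n_0$ is least with $\theta_n\ne0$, then $|\theta_n\gamma_n|\ge\gamma_n>C\sum_{m>n}\gamma_m$, so $G$ has the sign of $\theta_n$; if there is no such $n$, then $G=0$. List the points $x_1,\dots,x_p$ and all $\min[s],\max[s]$ with $s\in\mathcal{T}_\kappa$ without repetition as $y_1<\dots<y_M$. There are finitely many order patterns, each definable; fix one. No gap is left of $y_1=\min[\mathcal{T}]$ and every gap is left of $y_M=\max[\mathcal{T}]$. So each gap $d_n$ is between $y_i$ and $y_{i+1}$ for exactly one $i$; it is then left of $x_l$ exactly when $x_l\ge y_{i+1}$, and $\theta_n=\theta^{(i)}:=\sum\{q_l:x_l\ge y_{i+1}\}$, a number determined by the pattern. If $y_i,y_{i+1}$ lie in a common $[s]$, $s\in\mathcal{T}_\kappa$, then all gaps between them have level $\ge\kappa$, that is, index $\ge n_0$. Otherwise $y_i\in[s]$, $y_{i+1}\in[s^+]$ with $s<s^+$ in $\mathcal{T}_\kappa$; since all endpoints are in the list, $y_i=\max[s]$, $y_{i+1}=\min[s^+]$, and $s,s^+$ are adjacent. Then $y_i,y_{i+1}$ are consecutive in $[\mathcal{T}]$, and the unique gap between them has level $v(y_i,y_{i+1})<\kappa$. Let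
\[
I=\{i: y_i,y_{i+1}\text{ lie in a common }[s],\ s\in\mathcal{T}_\kappa,\text{ and }\theta^{(i)}\ne0\},
\]
which is determined by the pattern. If $I=\emptyset$, then $G=0$. Otherwise $G$ has the sign of $\theta^{(i_0)}$, where $i_0\in I$ minimizes $n(y_i,y_{i+1})$. By Lemma~\ref{lem:gaps}(b), $i_0$ is the least $i\in I$ at which $v(y_i,y_{i+1})$ is minimal, and this is expressed with $v$ and $<_K$.
\end{proof}

\begin{remark}\label{rem:order}
It matters that different nodes of the same level receive gaps of different lengths. Suppose the gaps $(s,c)$ of $\mathcal{T}^{\mathrm{u}}$ were given lengths $\ell(k,c)$ depending only on the level $k$ and on $c$, pairwise distinct, shorter than all lengths of lower levels, and of finite total sum. Let $k\ge1$, let $\delta=\ell(k,k)$, and let $\delta'$ be the least length of a gap of level $<k$. Consider the formula ``there is a gap $(a,b)$ with $x\le a$ and $b-a=\delta$ such that $[x,a]$ contains no gap of length $\ge\delta'$''. For a branch $x$ with all types $\infty$ it holds if $x_k=k$, witnessed by $(x|k,k)$. It fails if $x_k=k+1$, since a gap $(s,k)$ of level $k$ to the right of $x$ then has $s\ne x|k$ and is separated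 from $x$ by a gap of level $<k$. This formula has the independence property.
\end{remark}

\section{Quantifier elimination for the tree structure}\label{sec:qe}

\subsection{The language}

Fix an admissible tree $\mathcal{T}$. We add to $\mathcal{E}$ symbols for what a formula might see of a branch: its first few digits, the levels at which its type falls to a given value and the side on which this happens, and bounded differences of digits at a branching level. Let $\mathcal{E}^+$ be the expansion of $\mathcal{E}$ by
\begin{itemize}
\item constants $0,\infty$ and the successor and predecessor maps $S,\mathrm{pr}$ on $K$, with $S\infty=\mathrm{pr}\,\infty=\infty$ and $\mathrm{pr}\,0=0$;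
\item a constant $o$ for some element of $[\mathcal{T}]$, so that every substructure contains a branch;
\item unary predicates $U_s=[s]$ for $s\in\mathcal{T}$;
\item functions $h_j(x)=\min\{k\ge1:\tau_k(x)\le j\}$ for $j\in\omega$, with value $\infty$ if there is no such $k$;
\item unary predicates $P_j$, $j\in\omega$: $P_j(x)$ holds if $h_j(x)=k+1<\infty$ and $2x_k>W_k(x)$;
\item binary predicates $D_\delta$, $\delta\ge1$: $D_\delta(x,y)$ holds if $x<y$ and $y_k-x_k=\delta$ for $k=v(x,y)$.
\end{itemize}

\begin{proposition}\label{prop:qe}
The theory of $\mathcal{E}^+$ has quantifier elimination.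
\end{proposition}

We use the following test. A structure in a countable language is \emph{$\aleph_1$-saturated} if every countable, finitely satisfiable set of formulas with parameters in one free variable is satisfied by some element. Every structure in a countable language has an $\aleph_1$-saturated elementary extension, and reducts of $\aleph_1$-saturated structures are $\aleph_1$-saturated. Let $M$ be $\aleph_1$-saturated and let $\mathcal{F}$ be a family of isomorphisms between substructures of $M$, closed under inverses, such that (1) any two finite tuples with the same quantifier-free type are matched by a member of $\mathcal{F}$, and (2) for every $f\in\mathcal{F}$ and every element of $M$, some extension of $f$ in $\mathcal{F}$ has that element in its domain. By induction on formulas, members of $\mathcal{F}$ preserve all formulas. As $M$ realizes all complete types over $\emptyset$ in finitely many variables, each such type is determined by its quantifier-free part, and by compactness every formula is equivalent to a quantifier-free one.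

\subsection{Nonstandard branches}

To build elements of a saturated model we want to speak about their digits, which $\mathcal{E}^+$ does not name. Let $\mathcal{H}$ be the expansion of $\mathcal{E}^+$ by addition on $\omega\subseteq K$ and by the functions $(x,k)\mapsto x_k,\tau_k(x),W_k(x)$ into $K$ (with value $0$ where undefined). This structure is only a tool. Let $\mathcal{H}^*$ be an $\aleph_1$-saturated elementary extension, with sorts $[\mathcal{T}]^*$ and $K^*=\omega^*\cup\{\infty\}$, and let $M$ be its reduct to the language of $\mathcal{E}^+$. Elements of $[\mathcal{T}]^*$ are called \emph{branches}. An element of $K^*$ is \emph{finite} if it is $<\infty$, \emph{standard} if it lies in $\omega$, and \emph{large} if it is not standard; so $\infty$ is large. Differences of finite elements are taken in the ordered group of differences of $\omega^*$, which contains the standard integers. We write $x|k=y|k$ for $v(x,y)\ge k$, and $e_k(x)=\min(x_k,W_k(x)-x_k)$.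

Every first-order statement true in $\mathcal{H}$ holds in $\mathcal{H}^*$ (\emph{transfer}). In particular the definitions of $v$, $<$, $h_j$, $P_j$, $D_\delta$ in terms of digits, types and widths remain valid, and $v(x,z)\ge\min(v(x,y),v(y,z))$. Since $\mathcal{T}_n$ is finite for standard $n$, each branch $x$ lies in exactly one $U_s$ with $s\in\mathcal{T}_n$, this $s$ is the sequence of the first $n$ digits of $x$, and $\tau_n(x)=t(s)$ is standard or $\infty$ for $n\ge1$. For branches $x,y$ and finite $k\ge1$:
\begin{itemize}
\item[(T1)] $\tau_k(x)\ge\tau_i(x)$ for finite $i\ge k$, and if the inequality is strict, then $\tau_{l+1}(x)<\tau_l(x)$ for some $l$ with $k\le l<i$. If $x|k=y|k$, then $\tau_k(x)=\tau_k(y)$ and $W_k(x)=W_k(y)$.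
\item[(T2)] If $\tau_k(x)=m<\infty$, then $W_k(x)=2m$ and $\tau_{k+1}(x)=e_k(x)$; so $\tau_{k+1}(x)=m$ if and only if $x_k=m$.
\item[(T3)] If $\tau_k(x)=\infty$, then $W_k(x)\ge2k$, and $\tau_{k+1}(x)$ is $e_k(x)$ if $e_k(x)<k$ and $\infty$ otherwise.
\item[(T4)] For $c\le W_k(x)$ there is a branch $y$, denoted $x\langle k,c\rangle$, with $y|k=x|k$, $y_k=c$, and $\tau_i(y)=\tau_{k+1}(y)$ for all finite $i>k$.
\item[(T5)] If $k$ and $\tau_k(x)$ are large, then $W_k(x)$ is large; for standard $m$, $\tau_{k+1}(x)=m$ if and only if $e_k(x)=m$; and if $e_k(x)$ is large, so is $\tau_{k+1}(x)$.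
\item[(T6)] If $h_j(x)=k+1$ and $m=\tau_{k+1}(x)$, then $x_k=m$ if $P_j(x)$ fails and $x_k=W_k(x)-m$ if $P_j(x)$ holds.
\item[(T7)] If $h_j(x)\le k$ and $y|k=x|k$, then $h_j(y)=h_j(x)$ and $P_j(y)\Leftrightarrow P_j(x)$.
\end{itemize}
Here (T1)--(T3) and (T7) are transferred from $\mathcal{H}$. So is (T4): in $\mathcal{H}$, for $i>k$ take $y_i=\tau_i(y)$ if this is finite, and $y_i=i$ if it is $\infty$; in the latter case $W_i(y)\ge2i$, so $e_i(y)=i$ and the type stays $\infty$. For (T5), if $\tau_k(x)$ is finite use (T2); if it is $\infty$ use (T3), noting that $2k$ is large and every standard $m$ is below $k$. For (T6), we have $m\le j<\tau_k(x)$; then $e_k(x)=m$ and $W_k(x)>2m$, by (T2) if $\tau_k(x)$ is finite and by (T3), with $m=e_k(x)<k$, if not. So $x_k$ is $m$ or $W_k(x)-m$, and $2x_k>W_k(x)$ only in the second case.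

Fact (T5) is the heart of the matter. At a large level, all nodes of large type look alike: the children form a row of large length in which only the positions at standard distance from an end have standard type. This is where the lower bound $W(s)\ge2k$ and the shielding types $0,\dots,k-1$ in (R2) are used.

\subsection{The back-and-forth system}

A substructure of $M$ is a pair $(A,\Gamma)$ of a set of branches and a set of levels. Let $\mathcal{F}$ be the family of isomorphisms $f:(A,\Gamma)\to(A',\Gamma')$ between substructures with $A,A'$ finite and $\Gamma,\Gamma'$ countable. The only function symbol with values in the branch sort is $o$, so a finite tuple generates such a substructure, and condition (1) of the test holds. We verify (2). Fix $f\in\mathcal{F}$. \emph{A prime always denotes the image under $f$}: $a'=f(a)$, $\kappa'=f(\kappa)$. We have $o\in A$ and $\omega\cup\{\infty\}\subseteq\Gamma$; the map $f$ fixes standard levels and $\infty$, sends large levels to large levels, and satisfies $(\kappa+1)'=\kappa'+1$. Moreover $f$ preserves standard types: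
\begin{equation}\label{eq:types}
\tau_\kappa(a)=m\iff\tau_{\kappa'}(a')=m\qquad(a\in A,\ \kappa\in\Gamma,\ 1\le\kappa<\infty,\ m\in\omega),
\end{equation}
because $\tau_\kappa(a)\le j$ is equivalent to $h_j(a)\le\kappa$ by (T1), and $f$ commutes with $h_j$.

\medskip\noindent\emph{Adding a level $\kappa\in K^*\setminus\Gamma$.} The level $\kappa$ is finite and $0<\kappa<\infty$. If $\alpha<\kappa<\beta$ with $\alpha,\beta\in\Gamma$, then $S\alpha\in\Gamma$ and $S\alpha\le\kappa$, so $\alpha<S\alpha<\kappa<\beta$ and $\alpha'<S\alpha'<\beta'$. Hence the conditions $\alpha'<\xi<\beta'$, for all such $\alpha,\beta$, are finitely satisfiable, and by saturation some $\xi$ satisfies them; then $\xi\notin\Gamma'$. Since $\Gamma$ is closed under $S$ and $\mathrm{pr}$, no element of $\Gamma$ is at standard distance from $\kappa$, so all $\kappa+n$ with $n\in\mathbb{Z}$ realize the same cut in $\Gamma$; the same holds for $\xi$ and $\Gamma'$. So $\kappa+n\mapsto\xi+n$ extends $f$ to a member of $\mathcal{F}$; no new values of $v$ or $h_j$ arise, as $A$ is unchanged. Iterating and taking a union, we can add countably many levels.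

\medskip\noindent\emph{Adding a branch $x\in[\mathcal{T}]^*\setminus A$.} Let $k=\max_{a\in A}v(x,a)<\infty$, attained at $a_0$. After adding levels we may assume that $k\in\Gamma$ and $h_j(x)\in\Gamma$ for all $j\in\omega$. Put $A_0=\{a\in A:v(a_0,a)\ge k\}$. By the ultrametric inequality and the maximality of $k$, $A_0=\{a\in A:v(x,a)=k\}$. Call two differences \emph{alike} if they have the same sign (positive, negative or zero) and are equal whenever one of them is standard. Adding the same standard integer to alike differences gives alike differences. Say that a branch $y$ \emph{matches $x$ at $j$} if $h_j(y)=h_j(x)'$ and $P_j(y)\Leftrightarrow P_j(x)$. We look for a branch $x'$ such that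
\begin{itemize}
\item[(M1)] $x'|k'=a_0'|k'$;
\item[(M2)] for $a\in A_0$, the differences $x_k-a_k$ and $x'_{k'}-a'_{k'}$ are alike;
\item[(M3)] $x'$ matches $x$ at every $j\in\omega$;
\item[(M4)] $U_s(x')\Leftrightarrow U_s(x)$ for all $s\in\mathcal{T}$.
\end{itemize}
Then $f\cup\{(x,x')\}\in\mathcal{F}$. Indeed, for $a\in A_0$ we have $a'|k'=a_0'|k'=x'|k'$, and $x'_{k'}\ne a'_{k'}$ because $x_k\ne a_k$; so $v(x',a')=k'$, and (M2) shows that $<$ and $D_\delta$, in both argument orders, are preserved. For $a\in A\setminus A_0$, $l=v(a_0,a)<k$, the branches $x$ and $a_0$ agree up to and including level $l$, so $x$ relates to $a$ in $v,<,D_\delta$ as $a_0$ does; by (M1), $x'$ relates to $a'$ as $a_0'$ does. All values of $v$ and $h_j$ at $x$ lie in $\Gamma$, so $(A\cup\{x\},\Gamma)$ is a substructure, and so is its image.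

Conditions (M1), (M2) concern the place where $x$ leaves $A$; condition (M3) concerns what $x$ does afterwards. Two lemmas take care of (M3). The first copies the countdown of $x$ once its type is standard.

\begin{lemma}\label{lem:S}
Let $l\in\Gamma$, $1\le l<\infty$, let $m=\tau_l(x)$ be standard, and let $z$ be a branch with $\tau_{l'}(z)=m$. There is a branch $y$ with $y|l'=z|l'$ such that $y_{i'}=x_i$ for all finite $i\in\Gamma$ with $i\ge l$, and $y$ matches $x$ at every $j<m$.
\end{lemma}

\begin{proof}
By (T1) there are at most $m$ finite levels $i\ge l$ with $\tau_{i+1}(x)<\tau_i(x)$; list them as $l_1<\dots<l_r$. Put $m_0=m$, $m_t=\tau_{l_t+1}(x)$ and $p_t=x_{l_t}$. By (T1) the type of $x$ is $m_0$ on $[l,l_1]$, $m_t$ on $(l_t,l_{t+1}]$, and $m_r$ above $l_r$. We have $h_{m_t}(x)=l_t+1$, so $l_t\in\Gamma$. By (T2), $p_t\in\{m_t,2m_{t-1}-m_t\}$; in particular $p_t$ is standard.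

Let $z_0=z\langle l',m\rangle$, which has type $m$ at all finite levels $\ge l'$ by (T2) and (T4). Inductively, $z_{t-1}$ has type $m_{t-1}$ and width $2m_{t-1}\ge p_t$ at level $l_t'$, so $z_t=z_{t-1}\langle l_t',p_t\rangle$ is defined, and it has type $\min(p_t,2m_{t-1}-p_t)=m_t$ at all finite levels above $l_t'$. Let $y=z_r$. Then $y|l'=z|l'$ and $y_{l_t'}=p_t$; the type of $y$ is $\ge m$ on $[1,l']$, $m_0$ on $[l',l_1']$, $m_t$ on $(l_t',l_{t+1}']$, and $m_r$ above $l_r'$.

Let $i\in\Gamma$ be finite, $i\ge l$. If $i=l_t$, then $y_{i'}=p_t=x_i$. Otherwise let $t$ be the number of the $l_1,\dots,l_r$ below $i$; as $f$ preserves order, the type of $x$ at $i,i+1$ and the type of $y$ at $i',i'+1$ all equal $m_t$, so $x_i=m_t=y_{i'}$ by (T2). Let $j<m$. If no $m_t$ is $\le j$, then $h_j(x)=h_j(y)=\infty$ and $P_j$ fails at both. Otherwise let $t$ be least with $m_t\le j$. Then $h_j(x)=l_t+1$ and $h_j(y)=l_t'+1$, and in both cases the digit is $p_t$ and the width is $2m_{t-1}$, so $P_j(x)\Leftrightarrow P_j(y)$.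
\end{proof}

The second lemma handles the first drop from a large type to a standard one. A branch may pass through many large types, and its levels $h_j(x)$ may decrease forever as $j$ grows, so we match finitely many $j$ at a time and then use saturation.

\begin{lemma}\label{lem:L}
Let $q\in\omega$, let $1\le g<\infty$, and let $z$ be a branch with $\tau_i(z)=T$ for all finite $i\ge g$, where $T$ is large. Suppose $h_q(x)'$ is large and $h_q(x)'>g$. There is a branch $y$ with $y|g=z|g$ that matches $x$ at every $j\le q$.
\end{lemma}

\begin{proof}
By (T1) all types of $z$ are large, so $h_j(z)=\infty$ for all $j$. If $h_q(x)=\infty$, then $h_j(x)=\infty$ for $j\le q$, and $y=z$ works. Otherwise $h_q(x)=l+1$ with $l\in\Gamma$ finite, $l$ and $l'$ large, and $l'\ge g$. Let $m=\tau_{l+1}(x)\le q$. By (T5), $W=W_{l'}(z)$ is large. Let $p=m$ if $P_q(x)$ fails and $p=W-m$ if it holds, and let $z_1=z\langle l',p\rangle$. Then $e_{l'}(z_1)=m$, so $\tau_{l'+1}(z_1)=m$ by (T5). For $m\le j\le q$ we have $h_j(x)=l+1$, since $\tau_l(x)>q$, and $h_j(z_1)=l'+1$, since $\tau_{l'}(z_1)=T$; moreover $P_j(z_1)\Leftrightarrow 2p>W\Leftrightarrow P_q(x)\Leftrightarrow P_j(x)$. Apply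 Lemma~\ref{lem:S} at the level $l+1$ to $z_1$. The resulting $y$ satisfies $y|(l'+1)=z_1|(l'+1)$, so $y|g=z|g$. It matches $x$ at $j<m$ by Lemma~\ref{lem:S}, and at $m\le j\le q$ by (T7).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:qe}]
It remains to find $x'$ with (M1)--(M4). When $k$ is large, (M4) follows from (M1): $x$ and $a_0$ have the same standard digits, so do $x'$ and $a_0'$, and $f$ preserves the $U_s$.

\medskip\noindent\emph{Case 1: $k$ is standard.} Then $k'=k$, and $a'_i=a_i$ for all $a\in A$ and standard $i$, since $f$ preserves the $U_s$. So (M1), (M2), (M4) hold as soon as $x'_i=x_i$ for all standard $i$.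

Suppose first that $n=h_{j_0}(x)$ is standard for some $j_0$. Then $m=\tau_n(x)\le j_0$ is standard. Let $x'$ be given by Lemma~\ref{lem:S} with $l=n$, $z=x$. Its digits agree with those of $x$ below $n$ and, since $i'=i$, at all standard $i\ge n$. It matches $x$ at $j<m$. For $j\ge m$ the level $h_j(x)\le n$ is standard, hence fixed by $f$, and (T7) applies.

Suppose next that all $h_j(x)$ are large. Then for standard $n\ge1$ the type $\tau_n(x)$ is not standard, so it is $\infty$. By saturation it suffices to find, for standard $n\ge1$ and $q$, a branch $y$ with $y|n=x|n$ matching $x$ at all $j\le q$. By (T3), $W_n(x)\ge2n$, and $z=x\langle n,n\rangle$ has type $\infty$ at all finite levels $\ge n+1$. Apply Lemma~\ref{lem:L} with $g=n+1$; the level $h_q(x)'$ is large, hence $>g$.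

\medskip\noindent\emph{Case 2: $k$ is large and $m=\tau_k(a_0)$ is standard.} By~\eqref{eq:types}, $\tau_{k'}(a_0')=m$. By (T1) and (T2), $x$ and all $a\in A_0$ have type $m$ and width $2m$ at level $k$, and all $a'$ have type $m$ and width $2m$ at level $k'$. We claim that $a'_{k'}=a_k$ for $a\in A_0$. Let $\mu=\tau_{k+1}(a)\le m$; by~\eqref{eq:types}, $\tau_{k'+1}(a')=\mu$. If $\mu=m$, both digits are $m$ by (T2). If $\mu<m$, then $h_\mu(a)=k+1$, $h_\mu(a')=k'+1$, $P_\mu(a)\Leftrightarrow P_\mu(a')$, and (T6) gives the claim. Let $x'$ be given by Lemma~\ref{lem:S} with $l=k$, $z=a_0'$. Then (M1) holds, $x'_{k'}=x_k$, so the differences in (M2) are equal, and $x'$ matches $x$ at $j<m$. For $j\ge m$ we have $h_j(a_0)\le k$ and $h_j(a_0')\le k'$, so (T7) gives $h_j(x')=h_j(a_0')=h_j(a_0)'=h_j(x)'$ and $P_j(x')\Leftrightarrow P_j(a_0')\Leftrightarrow P_j(a_0)\Leftrightarrow P_j(x)$.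

\medskip\noindent\emph{Case 3: $k$ and $\tau_k(a_0)$ are large.} By~\eqref{eq:types}, $\tau_{k'}(a_0')$ is large, and $k'$ is large. So $W=W_k(a_0)$ and $\widetilde W=W_{k'}(a_0')$ are large by (T5). At level $k$, $x$ and all $a\in A_0$ have the type and width of $a_0$; at level $k'$, all $a'$ with $a\in A_0$ have the type and width of $a_0'$. The digits themselves need not be preserved, and we must choose a digit for $x'$ that sits among the known positions as $x_k$ does.

Let $Q=\{0,W\}\cup\{a_k:a\in A_0\}$ and $\widetilde Q=\{0,\widetilde W\}\cup\{a'_{k'}:a\in A_0\}$. We claim that $0\mapsto0$, $W\mapsto\widetilde W$, $a_k\mapsto a'_{k'}$ defines a bijection $F:Q\to\widetilde Q$ such that $p-p_1$ and $F(p)-F(p_1)$ are alike for all $p,p_1\in Q$. It suffices to check alikeness for each pair of the listed symbols; since alike differences vanish together, $F$ is then well defined and injective. For the two ends, $W$ and $\widetilde W$ are both large. For $a,b\in A_0$: $a_k=b_k$ means $v(a,b)>k$, which $f$ preserves in both directions; otherwise $v(a,b)=k$ and $v(a',b')=k'$, and the sign and the standard values of the difference are given by $<$ and the $D_\delta$.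 For $a\in A_0$ and an end: for standard $m$, we have $a_k=m$ if and only if $\tau_{k+1}(a)=m$ and $P_m(a)$ fails, and $W-a_k=m$ if and only if $\tau_{k+1}(a)=m$ and $P_m(a)$ holds. Indeed, $e_k(a)=m$ is equivalent to $\tau_{k+1}(a)=m$ by (T5); then $h_m(a)=k+1$ since $\tau_k(a)$ is large, and (T6) gives the side, the other end being at large distance. The same holds for $a'$ at $k'$, and the right-hand sides are preserved by~\eqref{eq:types}. So the distances of $a_k$ and $a'_{k'}$ to corresponding ends are equal standard numbers or both large.

Let $c=x_k$. We choose $\tilde c$ with $c-p$ and $\tilde c-F(p)$ alike for all $p\in Q$. If $c=p_0+\delta$ with $p_0\in Q$ and $\delta$ a standard integer, let $\tilde c=F(p_0)+\delta$; then $c-p=(p_0-p)+\delta$ and $\tilde c-F(p)=(F(p_0)-F(p))+\delta$ are alike. Otherwise $c$ is at large distance from all points of $Q$. Let $p_1<c<p_2$ be its neighbors in the finite set $Q$. Then $p_2-p_1$ is large, hence so is $F(p_2)-F(p_1)$, and $F(p_1),F(p_2)$ are neighbors in $\widetilde Q$. The point $\tilde c=F(p_1)+\lfloor(F(p_2)-F(p_1))/2\rfloor$ lies between them at large distance from both, hence from all points of $\widetilde Q$,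 on the correct side. Taking $p=0$ and $p=W$ shows $0\le\tilde c\le\widetilde W$, so $z=a_0'\langle k',\tilde c\rangle$ is defined. Any $x'$ with $x'|(k'+1)=z|(k'+1)$ satisfies (M1) and, taking $p=a_k$, (M2). It remains to arrange (M3).

If $m=e_k(x)$ is standard, then $\tilde c$ has distance $m$ to the corresponding end, so $\tau_{k+1}(x)=m=\tau_{k'+1}(z)$ by (T5). Let $x'$ be given by Lemma~\ref{lem:S} with $l=k+1$ and this $z$. It matches $x$ at $j<m$. For $j\ge m$ we have $h_j(x)=k+1$ and $h_j(x')=k'+1$, and $2c>W\Leftrightarrow c=W-m\Leftrightarrow\tilde c=\widetilde W-m\Leftrightarrow2\tilde c>\widetilde W$.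

If $e_k(x)$ is large, so is $e_{k'}(z)$. By (T5), $\tau_{k+1}(x)$ and $T=\tau_{k'+1}(z)$ are large, and $\tau_i(z)=T$ for all finite $i\ge g:=k'+1$ by (T4). For every $j$ we have $h_j(x)>k+1$, so $h_j(x)'>g$ and $h_j(x)'$ is large. By Lemma~\ref{lem:L}, for each $q$ there is $y$ with $y|g=z|g$ matching $x$ at all $j\le q$, and by saturation there is $x'$ with $x'|g=z|g$ matching $x$ at all $j$.
\end{proof}

\begin{remark}\label{rem:hidden}
For $\mathcal{T}^{\mathrm{u}}$ this confirms that the relation $x_k=k$ is not defined by a parameter-free formula of $\mathcal{E}^+$. Let $x$ be the branch with $x_0\ne o_0$ and $x_i=i$ for $i\ge1$, let $k$ be a large finite level, and let $y=x\langle k,k+1\rangle$. All types of $x$ and $y$ are $\infty$ and their standard digits agree, so $(x,k)$ and $(y,k)$ have the same quantifier-free type, hence the same type, while $x_k=k\ne y_k$.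
\end{remark}

\section{The tree structure is NIP}\label{sec:count}

\begin{proposition}\label{prop:nip}
For every admissible tree, $\mathcal{E}^+$, and hence its reduct $\mathcal{E}$, is NIP.
\end{proposition}

\begin{proof}
By (N4) and Proposition~\ref{prop:qe} it suffices to show that every quantifier-free $\varphi(x;\bar y)$ with $x$ a single variable is NIP. Only finitely many of the symbols $h_j,P_j,U_s,D_\delta$ occur in $\varphi$; call them \emph{relevant}. The terms of the branch sort are variables and $o$. Each term of sort $K$ in $\varphi$ has the form $w(t)$, where $t$ is a variable, $0$, $\infty$, $v(\cdot,\cdot)$ or $h_j(\cdot)$, and $w$ belongs to a finite set $\mathcal{W}\ni\mathrm{id}$ of compositions of $S$ and $\mathrm{pr}$; such $w$ are nondecreasing maps $K\to K$. Constants in $O(\cdot)$ depend only on $\varphi$.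

Let $n\ge1$ parameter tuples be given, and let their entries form a set of size at most $N:=\max(1,|\bar y|n)$. Let $A$ be the set of branches among the entries together with $o$. Let $\Lambda$ be the set of all $w(t)$ with $w\in\mathcal{W}$ and $t$ a level among the entries, or $0$, $\infty$, $v(a,b)$, or $h_j(a)$ with $a,b\in A$, $j$ relevant. Then $|\Lambda|=O(N^2)$. The \emph{pattern} of $x$ is the list of truth values of all atomic subformulas of $\varphi$ with entries substituted for $\bar y$ in all ways. It determines the trace of $x$, so it suffices to bound the number of patterns by a polynomial in $N$. For $\kappa\in K$, the \emph{position} of $\kappa$ is the list of truth values of $w(\kappa)\le\lambda$ and $w(\kappa)\ge\lambda$ for $w\in\mathcal{W}$, $\lambda\in\Lambda$. Each of these $O(N^2)$ conditions defines an initial or a final segment of $K$, so there are $O(N^2)$ positions.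

If $x$ has sort $K$, its pattern is determined by its position and by the $O(1)$ comparisons of $w(x)$ with $\tilde w(x)$, $w,\tilde w\in\mathcal{W}$. This gives $O(N^2)$ patterns.

Let $x$ be a branch. At most $N+1$ patterns come from $x\in A$. For $x\notin A$ let $k=\max_{a\in A}v(x,a)$, attained at $a_0$, and record the following data:
\begin{itemize}
\item $a_0$ (at most $N+1$ choices) and the cut of $x$ in $A$ (at most $N+2$);
\item the positions of $k$ and of $h_j(x)$ for relevant $j$ ($O(N^2)$ choices each);
\item the comparisons among the terms $w(k)$, $w(h_j(x))$, and the truth values of $P_j(x)$, $U_s(x)$, for relevant symbols ($O(1)$ choices);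
\item for each relevant $\delta$, one $b\in A$ with $v(a_0,b)\ge k$ and $D_\delta(x,b)$, or the information that there is none; and the same for $D_\delta(b,x)$ (at most $N+2$ choices each).
\end{itemize}
The number of possible data is polynomial in $N$. We show that the data determine the pattern. For $a\in A$ we have $v(x,a)=v(a_0,a)$ if $v(a_0,a)<k$ and $v(x,a)=k$ otherwise, and the position of $k$ tells which case occurs, as $v(a_0,a)\in\Lambda$. So each term of sort $K$ is identified by the data as a specific element of $\Lambda$, or as $w(k)$, or as $w(h_j(x))$, and all comparisons of such terms are determined. The order relations between $x$ and $A$ are given by the cut. Consider $D_\delta(x,a)$. If $v(a_0,a)<k$, then $x$ and $a_0$ agree up to and including level $v(a_0,a)$, so $D_\delta(x,a)\Leftrightarrow D_\delta(a_0,a)$. If $v(a_0,a)\ge k$, then $v(x,a)=k$, and $D_\delta(x,a)$ says $a_k=x_k+\delta$. This holds if and only if the recorded $b$ exists and $a_k=b_k$, that is, $v(a,b)>k$, which the position of $k$ decides. The argument for $D_\delta(a,x)$ is the same with $a_k=x_k-\delta$.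
\end{proof}

\begin{theorem}\label{thm:trees}
For every admissible tree $\mathcal{T}$, the set $E_{\mathcal{T}}\subseteq\mathbb{R}$ is compact, nowhere dense and homeomorphic to $[\mathcal{T}]$, and $(\mathbb{R},<,+,E_{\mathcal{T}})$ is NIP.
\end{theorem}

\begin{proof}
The topological part is Lemma~\ref{lem:topology}. If $\mathcal{T}$ has finitely many gaps, then $\iota$ takes finitely many values and $E_{\mathcal{T}}$ is finite. Otherwise, by Propositions~\ref{prop:definable} and~\ref{prop:nip}, $(E_{\mathcal{T}})_{\mathrm{ind}}$ is definable with parameters in the NIP structure $\mathcal{E}$. In both cases it is NIP by (N3), and Theorem~\ref{thm:transfer} applies.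
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Theorem~\ref{thm:trees} to the tree $\mathcal{T}^{\mathrm{u}}$ of Example~\ref{ex:trees}, which has $2^{\aleph_0}$ branches.
\end{proof}

\begin{remark}\label{rem:kernel}
For $E=E_{\mathcal{T}^{\mathrm{u}}}$ all $E^{(n)}$, $n<\omega$, are definable in $(\mathbb{R},<,+,E)$. By Lemma~\ref{lem:rank}, $E^{(\omega)}$ consists of the branches whose types are all $\infty$. It has no isolated point, since every node of type $\infty$ has two children of type $\infty$, so it is the perfect kernel of $E$. By Theorem~\ref{thm:isolated} it is not definable in any NIP expansion of $(\mathbb{R},<,+)$. The tree $\mathcal{T}^{\mathrm{c}}$ gives an explicit countable witness for (Q1): its unique branch with all types $\infty$ lies in $[\mathcal{T}^{\mathrm{c}}]^{(n)}$ for every $n<\omega$.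
\end{remark}

\section{The compact spaces that occur}\label{sec:spaces}

To realize a given space $X$ as $[\mathcal{T}]$ we partition it repeatedly into clopen sets whose ranks follow (R1) and (R2). The rules demand, inside each piece, points of all lower ranks, and hypothesis (ii) supplies them. The freedom in the width of nodes of type $\infty$ is used to separate the points of $X^{(\omega)}$.

\begin{proof}[Proof of Theorem~\ref{thm:spaces}]
(i)$\Rightarrow$(ii) follows from Theorem~\ref{thm:isolated}, since derivatives and isolated points are preserved by homeomorphisms.

(ii)$\Rightarrow$(i). By Theorem~\ref{thm:trees} it suffices to find an admissible $\mathcal{T}$ with $[\mathcal{T}]\cong X$. Fix a metric on $X$. The sets $X^{(n)}$ and $X^{(\omega)}$ are closed. A point of $X^{(m)}\setminus X^{(m+1)}$ has \emph{rank $m$}. For $m<\omega$ call a clopen set $V$ an \emph{$m$-set} if $V\cap X^{(m)}$ is a single point, its \emph{top}. The top is isolated in $X^{(m)}$, so it has rank $m$; all other points of $V$ have rank $<m$, and $V$ misses $X^{(\omega)}$. Call a clopen $V$ an \emph{$\infty$-set} if $V\cap X^{(\omega)}\ne\emptyset$.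
\begin{itemize}
\item[(C1)] \emph{If $X^{(\omega)}=\emptyset$, then $X$ is a finite disjoint union of $m$-sets for some $m$.} By compactness there is a largest $m$ with $X^{(m)}\ne\emptyset$. Then $X^{(m)}$ is compact and discrete, so finite; separate its points by a clopen partition of $X$.
\item[(C2)] \emph{A point of rank $m$ has arbitrarily small clopen neighborhoods that are $m$-sets}, since it is isolated in $X^{(m)}$ and $X$ is zero-dimensional.
\item[(C3)] \emph{If $V$ is an $m$-set and $i<m$, or an $\infty$-set and $i<\omega$, then $V$ contains infinitely many points of rank $i$.} The open set $V$ contains a point of $X^{(i+1)}$, which is not isolated in $X^{(i)}$, so $V\cap X^{(i)}$ is infinite. If only finitely many of its points had rank $i$, removing them would leave a nonempty relatively open subset of $X^{(i)}$ containing no isolated point of $X^{(i)}$, contrary to (ii).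
\end{itemize}
This is the only use of (ii). By (C2) and (C3), given $V$ as in (C3), a bound $b\le m$ (respectively $b<\omega$), a point $p\in V$ of rank $<b$, and in the first case the top $y$ of $V$, there are pairwise disjoint $i$-sets $V_i^L,V_i^R\subseteq V$ for $i<b$, not containing $y$, one of which contains $p$: choose two points of each rank $i<b$, one of them being $p$, and take small neighborhoods.

The isolated points of a separable metrizable space form a countable set, so $X\setminus X^{(\omega)}$ is countable; enumerate it as $y_0,y_1,\dots$ (a possibly finite list). We define $\mathcal{T}$ together with clopen sets $V_s$ such that the sets of the children of $s$ partition $V_s$ and, at levels $\ge1$, $V_s$ is a $t(s)$-set. Let $V_\emptyset=X$. If $X^{(\omega)}=\emptyset$, the children of the root are given by (C1); otherwise the root has one child, of type $\infty$, with set $X$. Let $s$ have level $k\ge1$.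
\begin{itemize}
\item If $t(s)=0$, then $V_s$ is a singleton; give $s$ one child with the same set.
\item If $t(s)=m$, $1\le m<\infty$, with top $y$, choose $V_i^L,V_i^R$ for $i<m$ with $p$ the point of least index in $V_s\setminus\{y\}$. Put $V_i^L$ at position $i$, $V_i^R$ at position $2m-i$, and the remainder at position $m$. The remainder is clopen and meets $X^{(m)}$ exactly in $y$, so it is an $m$-set with top $y$. Thus (R1) holds.
\item If $t(s)=\infty$, choose $V_i^L,V_i^R$ for $i<k$ with $p$ the point of least index among the points of $V_s$ of rank $<k$, which exist by (C3). These sets miss $X^{(\omega)}$, so the remainder meets $X^{(\omega)}$. Partition it into finitely many clopen sets of diameter $\le1/k$, and merge those that miss $X^{(\omega)}$ into one that meets it. This gives $r\ge1$ $\infty$-sets, each meeting $X^{(\omega)}$ in a set of diameter $\le1/k$. Put $W(s)=2k+r-1\ge2k$, $V_i^L$ at position $i$, $V_i^R$ at position $W(s)-i$, and the $\infty$-sets at positions $k,\dots,k+r-1$, where $e(c)\ge k$. Thus (R2) holds.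
\end{itemize}

For a branch $x$, the intersection $\bigcap_kV_{x|k}$ is nonempty by compactness. We show that it is a singleton. Suppose the type of $x$ is $m<\infty$ from level $l$ on. If $m=0$, then $V_{x|l}$ is a singleton. If $m\ge1$, all $V_{x|k}$ with $k\ge l$ have the same top $y$, and each step removes the point of least index other than $y$; so a point $y_n\ne y$ of $V_{x|l}$ is removed after at most $n+1$ steps. Suppose now that all types of $x$ are $\infty$. The sets $V_{x|k}\cap X^{(\omega)}$ are nonempty, compact and decreasing, of diameter $\le1/(k-1)$ for $k\ge2$, so the intersection contains exactly one point of $X^{(\omega)}$. Let $y_n$ have rank $i$. At each level $k>i$ with $y_n\in V_{x|k}$, the point of least index among those of rank $<k$ has index $\le n$ and is not in $V_{x|(k+1)}$. The removed points are distinct, so $y_n$ is removed after at most $n+1$ such levels.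

Each point of $X$ lies in exactly one $V_s$ at each level, and these nodes form a branch. The resulting map $\pi:X\to[\mathcal{T}]$ is a bijection by the previous paragraph, and it is continuous since $\pi^{-1}[s]=V_s$. A continuous bijection of compact Hausdorff spaces is a homeomorphism.

Finally, let $X$ be nonempty, countable, compact and metrizable. A ball whose radius is not one of the countably many distances is clopen, so $X$ is zero-dimensional. A nonempty relatively open subset of the compact set $X^{(n)}$ is a countable union of singletons, so by the Baire category theorem one of its points is isolated. Thus (ii) holds. For countable witnesses to (Q1), take the ordinal $\omega^\alpha+1$ with the order topology, $\alpha$ countable, which is a countable compact metrizable space and so occurs in (i). By induction on $n$, its points of the form $\omega^n\beta$, $\beta\ge1$, lie in the $n$-th derivative, because $\omega^{n+1}\beta$ is the supremum of the strictly increasing family $\omega^n\gamma$, $1\le\gamma<\omega\beta$. So for $\alpha\ge\omega$ the space has infinite Cantor rank.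
\end{proof}

\begin{thebibliography}{9}

\bibitem{Simon}
Simon, \emph{A Guide to NIP Theories}.

\bibitem{Walsberg}
Erik Walsberg, \emph{Externally definable quotients and NIP expansions of the real ordered additive group}, arXiv:1910.10572 (2019).

\end{thebibliography}
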